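# Factors of expanded cliques in 3-graphs of large codegree

## 1. Even triples, and how an expanded clique meets them

A *3-graph* $\mathcal H$ consists of a vertex set $V=V(\mathcal H)$ and a set of 3-element subsets of $V$, its (hyper)edges. For distinct $x,y$ let $N(x,y)$ be the set of all $z$ with $xyz\in\mathcal H$. The *minimum codegree* $\delta_2(\mathcal H)$ is the minimum of $|N(x,y)|$ over all pairs. The *link graph* $L(v)$ is the set of pairs $xy$ with $vxy\in\mathcal H$.

Here is the construction on which everything turns. Let $V=A\cup B$ be a partition. Call a triple *even* if it meets $A$ in an even number of vertices (types $AAB$ and $BBB$) and *odd* otherwise (types $AAA$ and $ABB$). Let $P(A,B)$ be the 3-graph of all even triples. The type of a pair decides on which side its neighbors lie, so the codegrees in $P(A,B)$ are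
$$|B|\ \text{ for } AA\text{-pairs},\qquad |A|-1\ \text{ for } AB\text{-pairs},\qquad |B|-2\ \text{ for } BB\text{-pairs}. \tag{1.1}$$
With two classes of size about $n/2$ every pair has about $n/2$ neighbors. We now see what $P(A,B)$ nevertheless cannot contain.

**Definition (1-expansion).** For a graph $G$, the 1-expansion $G^+$ is the 3-graph obtained from $G$ by adding, for each edge $e$, a new vertex $v_e$ and replacing $e$ by the hyperedge $e\cup\{v_e\}$; the $v_e$ are distinct and not in $V(G)$.

We care about $K_t^+$, $t\ge2$. It has $\binom t2$ edges and $h:=t+\binom t2=\binom{t+1}2$ vertices: $t$ *core* vertices (those of $K_t$) and $\binom t2$ *extension* vertices. For example $K_2^+$ is a single edge, and $K_3^+$ has edges $\{1,2,a\},\{2,3,b\},\{1,3,c\}$ on six vertices.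

Suppose all edges of a copy of $K_t^+$ are even and exactly $a$ of its core vertices are in $A$. A core pair of type $AA$ or $BB$ has its extension vertex in $B$, and a core pair of type $AB$ has it in $A$. So the copy has
$$g(a)=a+a(t-a)=a(t+1-a)\ \text{ vertices in }A,\qquad \beta(a)=\tbinom a2+\tbinom{t+1-a}2=h-g(a)\ \text{ in }B; \tag{1.2}$$
the second count is $(t-a)+\binom a2+\binom{t-a}2$. Some values:

| $t$ | $h$ | $g(0),\dots,g(t)$ | $\beta(0),\dots,\beta(t)$ |
|---|---|---|---|
| 2 | 3 | 0, 2, 2 | 3, 1, 1 |
| 3 | 6 | 0, 3, 4, 3 | 6, 3, 2, 3 |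
| 4 | 10 | 0, 4, 6, 6, 4 | 10, 6, 4, 4, 6 |
| 5 | 15 | 0, 5, 8, 9, 8, 5 | 15, 10, 7, 6, 7, 10 |

Put $s=\lceil t/2\rceil$, $r=\lfloor t/2\rfloor$ and
$$f:=\lfloor t^2/4\rfloor=r+\tbinom s2+\tbinom r2 .$$
Two facts follow from (1.2).

* (Space) By convexity $\beta(a)$ is smallest when $a$ and $t+1-a$ differ by at most one. This is so for $a=s$, where $t+1-s=r+1$. Hence $\beta(a)\ge\beta(s)=\binom s2+\binom{r+1}2=f$.
* (Parity) If $t$ is even, one of $a$, $t+1-a$ is even, so $g(a)$ is always even.

The construction is for proving lower bounds in the following problem. A *tiling* is a set of vertex-disjoint copies of $K_t^+$. A *$K_t^+$-factor* is a tiling covering all vertices; it needs $h\mid n$ and then has $N:=n/h$ copies. For $h\mid n$ let $\delta(n,t)$ be the least integer $\delta$ such that every $n$-vertex 3-graph with $\delta_2\ge\delta$ has a $K_t^+$-factor. The problem, from Yangyang Cheng, Mengjiao Rao, Guanghui Wang, Yuqi Zhao, "An El-Zahar Type Theorem in $3$-graphs under Codegree Condition", arXiv:2409.20535 (2024), is to find $\delta(n,t)$ for large $n$. For $t=1$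 it is trivial, so $t\ge2$.

## 2. The thresholds and the constructions that force them

Let $d^*:=f/h$, so $d^*=\frac{t-1}{2t}$ for odd $t$ and $d^*=\frac t{2(t+1)}$ for even $t$; always $d^*<\frac12$. Note $fN=d^*n$. A *labelled copy* is an injective edge-preserving map $V(K_t^+)\to V$. We write $a\ll b$ if $a$ is at most a suitable positive function of $b$ and $t$. Always $n$ is large in terms of all constants.

**Theorem 1.** Let $t\ge2$, $n\ge n_0(t)$, $h\mid n$.

* If $t$ is even: $\delta(n,t)=1+\max_{a\ \mathrm{odd}}\min(a-1,\,n-a-2)$; that is, $\frac n2-1$ for $n$ even, $\frac{n-3}2$ for $n\equiv1\pmod 4$, $\frac{n-1}2$ for $n\equiv3\pmod 4$.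
* If $t=3$: $\delta(n,3)=\frac n3$.
* If $t\ge5$ is odd: $\delta(n,t)=\frac{t-1}{2t}n-2$ (an integer, equal to $fN-2$).

**Theorem 2.** For each $t\ge2$ there is $\varepsilon=\varepsilon(t)>0$ such that for $n$ large, $h\mid n$:

(a) If $t$ is even and $\delta_2(\mathcal H)\ge(\frac12-\varepsilon)n$, then $\mathcal H$ has a tiling with $N-1$ copies. It has a $K_t^+$-factor if and only if there is no partition $V=A\cup B$ with $|A|$ odd and $|e\cap A|$ even for every edge $e$.

(b) If $t\ge3$ is odd and $\delta_2(\mathcal H)=\delta\ge(d^*-\varepsilon)n$, then $\mathcal H$ has a tiling with $N_0:=\min\{N,\lfloor(\delta+c_t)/f\rfloor\}$ copies, where $c_3=0$ and $c_t=2$ for $t\ge5$. This is best possible for every integer $\delta\ge(d^*-\varepsilon)n$ with $\delta\le fN-c_t$.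

**Theorem 3.** Let $t\ge2$, $0<d\le1$. If $\delta_2(\mathcal H)\ge dn$, then $\mathcal H$ has a tiling with at least $(\min\{d/f,1/h\}-o(1))n$ copies; the constant is sharp for every $d$.

We use the Pippenger–Spencer theorem (stated in Section 4), Chernoff and Markov bounds, linear programming duality and Jensen's inequality. Everything else is proved.

**Lower bound, $t$ even.** For odd $a$ take $P(A,B)$ with $|A|=a$, $|B|=n-a$. By (1.1), $\delta_2=\min(a-1,n-a-2)$. By the parity fact a union of disjoint copies meets $A$ in an even number of vertices, so there is no factor. Take $a$ attaining the maximum. Explicitly, with $x=a-1$ even we maximize $\min(x,n-3-x)$. If $n$ is even, the minimum is at most $\frac{n-4}2$, and both $x=\frac{n-4}2$ and $x=\frac{n-2}2$ attain this; one of them is even. If $n\equiv3\pmod 4$, then $x=\frac{n-3}2$ is even and gives $\frac{n-3}2$. If $n\equiv1\pmod 4$, then $\frac{n-3}2$ is odd and the best value is $\frac{n-5}2$. Adding 1 gives the three values in Theorem 1.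

By hand, for $t=2$ (perfect matchings) and $n=9$: take $|A|=3$, $|B|=6$. The codegrees are $6,2,4$, so $\delta_2=2=\frac{n-5}2$. Each edge meets $A$ in $0$ or $2$ vertices and $|A|=3$, so there is no perfect matching.

**Lower bound, $t\ge5$ odd.** Take $P(A,B)$ with $|B|=fN-1$. Since $fN=d^*n<\frac n2$, we have $|A|>|B|$, so $\delta_2=|B|-2=fN-3$. By the space fact each copy has at least $f$ vertices in $B$, so there is no factor. By hand, $t=5$, $N=1$, $n=15$: $|B|=5$, $|A|=10$, $\delta_2=3$, while a copy needs $6$ vertices in $B$.

**Lower bound, $t=3$.** The same $P(A,B)$ has codegree only $fN-3=\frac n3-3$. A simpler 3-graph does better: let $|A|=\frac n3-1$ and take all triples meeting $A$. A pair outside $A$ has exactly $|A|$ neighbors and other pairs have $n-2$, so $\delta_2=\frac n3-1$. One vertex meets at most two of the three edges of $K_3^+$, so each copy has at least two vertices in $A$. A factor would need $|A|\ge2N=\frac n3$. For $n=6$ this is all triples through one vertex, with $\delta_2=1$ and no $K_3^+$. This is why $t=3$ has $c_3=0$ and is treated separately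 below.

**Sharpness in Theorem 2(b).** Let $(d^*-\varepsilon)n\le\delta\le fN-c_t$, so $N_0=\lfloor(\delta+c_t)/f\rfloor$. For $t=3$, all triples meeting a set $A$ with $|A|=\delta$ have $\delta_2=\delta$, and any tiling has at most $\lfloor\delta/2\rfloor=N_0$ copies. For $t\ge5$ take $P(A,B)$ with $|B|=\delta+2\le fN<\frac n2$. Then $\delta_2=|B|-2=\delta$ and any tiling has at most $\lfloor|B|/f\rfloor=N_0$ copies.

**Sharpness in Theorem 3.** For $d\le f/h<\frac12$ take $P(A,B)$ with $|B|=\lceil dn\rceil+2$. For large $n$, $\delta_2=|B|-2\ge dn$, and any tiling has at most $|B|/f=\frac dfn+O(1)$ copies. For $d\ge f/h$ the constant is $1/h$, and no tiling has more than $n/h$ copies.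

## 3. Almost tiling plus absorption, and its two stopping points

A sensible first plan has three parts. Reserve a small set $W$ that can absorb any small leftover set; tile almost all of $V\setminus W$; absorb what remains. The absorbing set is built from the following notion.

**Definition (reachable, closed).** Vertices $u\ne v$ are *$(\beta,i)$-reachable* if there are at least $\beta n^{ih-1}$ sets $T\subset V\setminus\{u,v\}$ with $|T|=ih-1$ such that both $\mathcal H[T\cup\{u\}]$ and $\mathcal H[T\cup\{v\}]$ have $K_t^+$-factors. A vertex set is *$(\beta,i)$-closed* if any two of its vertices are $(\beta,i)$-reachable in $\mathcal H$.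

For $t=2$, $i=1$ the sets $T$ are the pairs in $L(u)\cap L(v)$.

The plan stops at two points, both visible in $P(A,B)$. First, let $t$ be even, $u\in A$, $v\in B$. If $T\cup\{u\}$ and $T\cup\{v\}$ both had factors in $P(A,B)$, then $|T\cap A|+1$ and $|T\cap A|$ would both be even. So $u,v$ are not reachable for any $i$. Second, let $t$ be odd and $\delta_2(\mathcal H)$ be about $d^*n$. Removing $W$ with $|W|=\mu n$ may lower the codegree to $(d^*-\mu)n$, and then Theorem 3 guarantees only about $\frac{(d^*-\mu)n}f=\frac nh-\frac{\mu n}f$ copies. These leave about $(1-\mu)n-n+\frac hf\mu n=(\frac hf-1)\mu n>\mu n$ vertices uncovered, whereas the set $W$ built in Lemma 7.1 absorbs only $\mu'n$ vertices for some $\mu'<\mu$.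

The way past is to show that each stop occurs only when $\mathcal H$ is close to the extremal structure, and then to build the factor by hand in the close case. For the second stop this is a stability version of Theorem 3 (Proposition 6.1). For the first it is an analysis of reachability, which yields a 2-coloring of the vertices in which almost all edges are even (Lemma 9.2). In the close case we use a few atypical edges, each inside one copy, to correct a parity or a count.

## 4. From fractional tilings to tilings

We first reduce tilings to a statement about weights. The theorem we quote is due to Pippenger and Spencer (J. Combin. Theory Ser. A 51 (1989)): for all $h,\eta$ there is $\delta'>0$ such that every $h$-uniform hypergraph with sufficiently many vertices, $d_{\min}\ge(1-\delta')d_{\max}$ and maximum pair degree at most $\delta'd_{\max}$ has chromatic index at most $(1+\eta)d_{\max}$; that is, its edges split into that many matchings. The Chernoff bounds we use for a sum $X$ of independent 0/1-variables with mean $m$ are $\Pr(|X-m|\ge xm)\le2e^{-x^2m/3}$ for $0<x\le1$,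 and $\Pr(X\ge R)\le(em/R)^R$ for $R>m$.

**Lemma 4.1.** Let $C,\eta>0$, $n\ge n_0(h,C,\eta)$. Let $\varphi\ge0$ be a weighting of the $h$-subsets of an $n$-set $V$ with $\sum_{K\ni v}\varphi(K)\le1$ for all $v$ and $\sum_{K\supset\{u,v\}}\varphi(K)\le C/n$ for all $u\ne v$. Then the support of $\varphi$ contains a matching of size at least $|\varphi|-\eta n$, where $|\varphi|=\sum\varphi(K)$.

*Proof.* We may assume $\eta<\frac14$ and $|\varphi|\ge\eta n$.

**Step 1: make all vertex weights equal to 1.** This is needed because Pippenger–Spencer wants an almost regular hypergraph. Add a set $U$ of $(h-1)n$ new vertices and let $q_v=1-\sum_{K\ni v}\varphi(K)\ge0$. Give each set $\{v\}\cup T$ with $v\in V$, $T\in\binom U{h-1}$ the weight $q_v/\binom{|U|}{h-1}$. Now each $v\in V$ has total weight 1. A vertex $u\in U$ gets from each $v$ the weight $q_v\binom{|U|-1}{h-2}/\binom{|U|}{h-1}=q_v\frac{h-1}{|U|}=\frac{q_v}n$, in total $\bar q=\frac1n\sum_vq_v\le1$. Give each $h$-subset of $U$ the weight $(1-\bar q)/\binom{|U|-1}{h-1}$; this adds $1-\bar q$ at every $u\in U$. Call the result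 $\varphi'$. All $hn$ vertices have weight exactly 1.

**Step 2: pair weights stay $O(1/n)$.** Pairs inside $V$ lie only in sets weighted by $\varphi$, so they have weight at most $C/n$. A pair $v\in V,u\in U$ has weight $q_v/n\le1/n$. A pair in $U$ gets at most $\frac{h-2}{|U|-1}$ from the first kind of sets (the exact value is $\bar qn\frac{(h-1)(h-2)}{|U|(|U|-1)}=\bar q\frac{h-2}{|U|-1}$) and at most $\frac{h-1}{|U|-1}$ from the second, together at most $\frac3n$ since $|U|=(h-1)n$. So all pair weights are at most $C'/n$ with $C'=C+3$. In particular $\varphi'(S)\le C'/n$ for every $S$.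

**Step 3: a random hypergraph.** Let $\Delta=\sqrt n$ and choose each $h$-set $S$ independently with probability $\Delta\varphi'(S)\le C'n^{-1/2}\le1$. Degrees have mean $\Delta$ and deviate by more than $n^{-1/8}\Delta$ with probability at most $2e^{-n^{1/4}/3}$. Pair degrees have mean at most $C'n^{-1/2}$ and exceed $n^{1/4}$ with probability at most $(eC'n^{-3/4})^{n^{1/4}}$. The number of chosen sets inside $V$ has mean $\Delta|\varphi|\ge\eta n^{3/2}$. By the union bound, with positive probability all degrees are $(1\pm n^{-1/8})\Delta$, all pair degrees are at most $n^{1/4}$, and at least $(1-n^{-1/8})\Delta|\varphi|$ chosen sets lie inside $V$. Fix such a choice.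

**Step 4: extract a matching.** By Pippenger–Spencer the chosen sets split into at most $(1+\eta)(1+n^{-1/8})\Delta$ matchings. One of them has at least $\frac{1-n^{-1/8}}{(1+\eta)(1+n^{-1/8})}|\varphi|\ge(1-2\eta)|\varphi|$ members inside $V$. These lie in the support of $\varphi$. Since $h|\varphi|=\sum_v\sum_{K\ni v}\varphi(K)\le n$, we have $|\varphi|\le\frac nh\le\frac n3$, and $(1-2\eta)|\varphi|\ge|\varphi|-\eta n$. $\square$

For $w:V\to[0,\infty)$ write $w(K)=\sum_{v\in K}w(v)$. The next lemma says that to tile we only have to beat every weighting of small total weight by many cheap copies.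

**Lemma 4.2.** Let $c,\eta>0$, $0<\nu\le1/h$. Suppose that for every $w:V\to[0,\infty)$ with $\sum w\le(\nu-\eta)n$ there are at least $cn^h$ labelled copies $K$ of $K_t^+$ with $w(K)\le1-\eta$. If $n\ge n_0(c,\eta,t)$, then $\mathcal H$ has a tiling with at least $(\nu-2\eta)n$ copies.

*Proof.* Let $C=C(c,\eta,t)>h^4/(c\eta)$. Consider the linear program: maximize $\sum\varphi(K)$ over $\varphi\ge0$ on the vertex sets of copies, with all vertex weights at most 1 and all pair weights at most $C/n$. If the maximum is at least $(\nu-\eta)n$, Lemma 4.1 gives a matching of at least $(\nu-2\eta)n$ vertex sets of copies, i.e. a tiling.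

Otherwise duality gives $w,u\ge0$ on vertices and on pairs with $\sum w+\frac Cn\sum u<(\nu-\eta)n$ and $w(K)+\sum_{xy\subset K}u(xy)\ge1$ for every copy $K$. So $\sum w<(\nu-\eta)n$ and $\sum u<n^2/C$. At most $\frac{h^2n^2}{C\eta}$ pairs have $u\ge\eta/h^2$. A pair lies in at most $h^2n^{h-2}$ labelled copies, so these pairs lie in at most $\frac{h^4n^h}{C\eta}<cn^h$ labelled copies. By hypothesis some copy $K$ with $w(K)\le1-\eta$ contains no such pair. Then $w(K)+\sum_{xy\subset K}u(xy)<1-\eta+\binom h2\frac\eta{h^2}<1$, a contradiction. $\square$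

## 5. Cheap copies with a bipartite core, and Theorem 3

Think of $w=\frac1f$ on $B$ and $0$ on $A$ in $P(A,B)$: every copy has weight at least 1, and the total is $|B|/f$. For a general $w$ we let a set $R$ of heaviest vertices play the role of $B$ and a small set $Z$ of lightest vertices play the role of $A$.

Let $\delta_2(\mathcal H)\ge dn$, $w:V\to[0,\infty)$, and let $\zeta,\gamma>0$ be small ($\zeta\ll d$, $\gamma\le1$). Order $V$ by non-decreasing $w$. Let $Z$ be the first $\lceil\zeta n\rceil$ vertices, $w_0=\max_Zw$, and $w'=\max(0,w-w_0)$, which is zero on $Z$. Let $D=\lfloor(d-2\zeta)n\rfloor$, let $R$ be the last $D$ vertices (so $R\cap Z=\emptyset$), let $S=\frac1D\sum_Rw'$ and $\omega=\max_{V\setminus R}w'$. Then $\omega\le\min_Rw'\le S$. We use four facts.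

$$w(K)\le hw_0+w'(K)\quad\text{for each copy }K, \tag{5.1}$$
since $w\le w_0+w'$ everywhere.
$$\sum w\ge(1-2\zeta)nw_0+DS+\sum_{V\setminus R}w', \tag{5.2}$$
since $w=w_0+w'$ outside $Z$ and $n-|Z|\ge(1-2\zeta)n$.
$$\text{Every pair has at least }dn-D\ge2\zeta n\text{ neighbors }z\notin R,\text{ and for these } w'(z)\le\omega\le S. \tag{5.3}$$

What can be done with (5.3) alone? Put the whole core in $Z$ and choose each extension vertex by (5.3). The bound is then $w'(K)\le\binom t2S$. For $t\ge3$ we have $\binom t2>f$, so this gives too weak a constant. With $s$ core vertices in $Z$ and $r$ core vertices of weight about $S$, the cross pairs may have extension vertices in $Z$, provided that they have neighbors there; then only $r+\binom s2+\binom r2=f$ vertices have weight about $S$. This is the content of the fourth fact: there is $c=c(t,d,\zeta,\gamma)>0$ such that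
$$\text{at least }cn^h\text{ labelled copies have } w'(K)\le r(1+\gamma)S+\Big(\tbinom s2+\tbinom r2\Big)\omega\le(1+\gamma)fS. \tag{5.4}$$

*Proof of (5.4).* **Step 1: many edges from $Z$ to not too heavy vertices.** Let $Y=\{y\notin Z:w'(y)\le(1+\gamma)S\}$. For distinct $x,z\in Z$ we have $|N(x,z)\setminus Z|\ge dn-\lceil\zeta n\rceil\ge D$. Any $D$ vertices have total $w'$ at most $DS$, so among $D$ vertices of $N(x,z)\setminus Z$ at most $\frac D{1+\gamma}$ have $w'>(1+\gamma)S$ (if $S=0$, then $w'=0$ everywhere and there are none). Hence at least $D-\frac D{1+\gamma}\ge\frac{\gamma D}2$ vertices of $N(x,z)$ lie in $Y$.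

**Step 2: a dense bipartite graph.** Let $\kappa=\zeta\gamma(d-3\zeta)/8$ and join $x\in Z$ to $y\in Y$ in a graph $\Gamma$ if $|N(x,y)\cap Z|\ge\kappa n$. For $x\in Z$ the number of $(z,y)\in Z\times Y$ with $xyz\in\mathcal H$ is at least $(|Z|-1)\frac{\gamma D}2\ge\frac{\zeta n}2\cdot\frac{\gamma(d-3\zeta)n}2=2\kappa n^2$, and at most $\deg_\Gamma(x)|Z|+\kappa n^2$. So $\deg_\Gamma(x)\ge\kappa n^2/|Z|\ge\kappa n$.

**Step 3: many copies of $K_{s,r}$ in $\Gamma$.** For $\mathbf y\in Y^r$ let $d(\mathbf y)$ be its number of common $\Gamma$-neighbors. Then $\sum_{\mathbf y}d(\mathbf y)=\sum_{x\in Z}\deg_\Gamma(x)^r\ge|Z|(\kappa n)^r$. By Jensen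
$$\sum_{\mathbf y}d(\mathbf y)^s\ge|Y|^{r(1-s)}\Big(\sum_{\mathbf y}d(\mathbf y)\Big)^s\ge n^{r-rs}|Z|^s(\kappa n)^{rs}=n^r(\kappa^r|Z|)^s .$$
This counts homomorphic copies of $K_{s,r}$ with the $s$-side in $Z$. There are $\Omega(n^t)$ of them and all but $O(n^{t-1})$ are injective.

**Step 4: extension vertices.** Take such $x_1,\dots,x_s\in Z$ and $y_1,\dots,y_r\in Y$ as core. For each pair $x_iy_j$ choose the extension vertex in $N(x_i,y_j)\cap Z$ (at least $\kappa n$ candidates, $w'=0$). For the other pairs choose it by (5.3) (at least $2\zeta n$ candidates, $w'\le\omega$). Keep all vertices distinct. The core contributes at most $r(1+\gamma)S$, which gives (5.4); the last inequality uses $\omega\le S$. $\square$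

**Proposition 5.1.** For $t\ge2$, $0<d\le1$, $\eta>0$ and $n$ large: $\delta_2(\mathcal H)\ge dn$ implies a tiling with at least $(\nu-2\eta)n$ copies, where $\nu=\min\{d/f,1/h\}$.

*Proof.* We may assume $\eta$ small. Let $\sum w\le(\nu-\eta)n$. By (5.1), (5.4) and (5.2), at least $cn^h$ labelled copies satisfy
$$w(K)\le hw_0+(1+\gamma)fS\le\lambda\big((1-2\zeta)nw_0+DS\big)\le\lambda\sum w,\qquad\lambda=\max\Big\{\frac h{(1-2\zeta)n},\frac{(1+\gamma)f}D\Big\}.$$
As $1/\nu=\max\{h,f/d\}$, for $\zeta,\gamma$ small in terms of $\eta$ and $d$ we have $\lambda n\le(1+\eta)/\nu$. Since $\nu\le\frac1h\le\frac13$, we get $w(K)\le(1+\eta)(1-\eta/\nu)\le(1+\eta)(1-3\eta)\le1-\eta$. Apply Lemma 4.2. $\square$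

As $\eta$ is arbitrary, this and the sharpness in Section 2 prove Theorem 3.

## 6. Stability of almost perfect tilings for odd $t$

For $\delta_2=(d^*-\varepsilon)n$ Theorem 3 guarantees only about $(\frac1h-\frac\varepsilon f)n$ copies. We show that one gets $(\frac1h-o(1))n$ copies unless $\mathcal H$ is close to an extremal structure.

**Definition (regular, irregular).** For a partition $V=A\cup B$: if $t\ne3$, *regular* means even ($AAB$, $BBB$) and *irregular* means odd ($AAA$, $ABB$). If $t=3$, regular means type $AAB$ and irregular means type $AAA$; types $ABB$ and $BBB$ are neither.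

**Definition ($\alpha$-extremal).** Let $t\ge3$ be odd. $\mathcal H$ is *$\alpha$-extremal* if there is $B\subset V$ with $|B|\le(d^*+\alpha)n$ such that, with $A=V\setminus B$, at most $\alpha n^3$ edges are irregular.

For instance, for $t=3$ the 3-graph of all triples meeting a set $B$ with $|B|\le\frac n3$ is $\alpha$-extremal for every $\alpha>0$: it has no edge inside $A=V\setminus B$. For $t\ge5$ odd so is $P(A,B)$ with $|B|\le d^*n$.

**Proposition 6.1.** Let $t\ge3$ be odd. For every $\alpha>0$ there is $\varepsilon>0$ such that for every $\eta>0$ and $n\ge n_0(t,\alpha,\eta)$: if $\delta_2(\mathcal H)\ge(d^*-\varepsilon)n$ and $\mathcal H$ is not $\alpha$-extremal, then $\mathcal H$ has a tiling with at least $(\frac1h-2\eta)n$ copies.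

*Proof.* We may assume $\alpha$ and $\eta$ small. Take $\varepsilon\ll\rho\ll\sigma\ll\alpha$ with $\varepsilon\le\rho/20$, and use the set-up of Section 5 with $d=d^*-\varepsilon$ and $\zeta=\gamma\le\min(\varepsilon,\eta)$. Note $d^*\ge\frac13$, $s\ge2$, $r\ge1$, $f-r=\binom s2+\binom r2\ge1$, and $h\ge6$. Then $D\ge(d^*-4\varepsilon)n$ and
$$\frac{fn}D\le\frac h{1-4\varepsilon/d^*}\le\frac h{1-12\varepsilon}\le h(1+20\varepsilon). \tag{6.1}$$
Let $\sum w\le(\frac1h-\eta)n$. By Lemma 4.2 with $\nu=\frac1h$ it suffices to find $\Omega(n^h)$ labelled copies with $w(K)\le1-\eta$, where the implied constant depends on $t,\alpha,\eta$ only.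

**Step 1: how much has to be saved.** We claim:

(∗) It suffices to find $\Omega(n^h)$ labelled copies with $w'(K)\le(1-\rho)fS$.

By (6.1) and $(1-\rho)(1+20\varepsilon)\le(1-\rho)(1+\rho)\le1$ we have $(1-\rho)f\le hD/n$. So by (5.1) and (5.2) these copies satisfy
$$w(K)\le hw_0+\frac hnDS\le\frac h{(1-2\zeta)n}\big((1-2\zeta)nw_0+DS\big)\le\frac h{(1-2\zeta)n}\sum w\le\frac{1-h\eta}{1-2\zeta}\le1-\eta,$$
the last because $\zeta\le\eta$ and $h\ge3$.

**Step 2: we may assume there is little weight outside $R$.** If $\sum_{V\setminus R}w'\ge3\rho DS$, then (5.2) gives $\sum w\ge(1-2\zeta)nw_0+(1+3\rho)DS$. By (6.1) and $(1+\gamma)(1+20\varepsilon)\le1+3\rho$ we have $(1+\gamma)f\le\frac hn(1+3\rho)D$. So the copies in (5.4) satisfy $w(K)\le hw_0+(1+\gamma)fS\le\frac h{(1-2\zeta)n}\sum w\le1-\eta$ and we are done. So assume $\sum_{V\setminus R}w'<3\rho DS$; in particular $S>0$.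

**Step 3: we may assume that $w'$ is nearly constant on $R$.** If $\omega<(1-2f\rho)S$, the copies in (5.4) have
$$w'(K)\le r(1+\gamma)S+(f-r)(1-2f\rho)S\le fS(1+\gamma-2\rho)\le(1-\rho)fS,$$
using $f-r\ge1$, $r\le f$ and $\gamma\le\rho$. We are done by (∗). So assume $\omega\ge(1-2f\rho)S$; hence $w'\ge(1-2f\rho)S$ on $R$.

**Step 4: define the partition.** Let $A=\{v:w'(v)\le\sqrt\rho S\}$ and $B=V\setminus A$. Then $R\subset B$, and by Step 2 $|B\setminus R|\le3\sqrt\rho D\le3\sqrt\rho n$. So $|B|\le(d^*+3\sqrt\rho)n$ and $|A|\ge\frac n3$. Let $B_0=\{y\in R:w'(y)\le(1+\rho^{1/4})S\}$. The terms of $\sum_R(w'-(1-2f\rho)S)=2f\rho DS$ are non-negative, and those with $y\notin B_0$ exceed $\rho^{1/4}S$. So $|R\setminus B_0|\le2f\rho^{3/4}D\le\sqrt\rho n$ and $|B\setminus B_0|\le4\sqrt\rho n$. Also $|B_0|\ge\frac n4$.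

Call a pair *light* if it has at least $\sigma n$ neighbors in $A$ and *half-light* if it has at least $\sigma n/2$. Call $x\in A$ of *type I* if at least $\sigma n$ vertices $x'\in A$ form a non-light pair with $x$, and of *type II* otherwise.

**Step 5: many vertices of type II.** Suppose there are at least $2t\sigma n$ of them. Choose the core greedily among them with all pairs light; at each step at most $t\sigma n+t$ vertices are excluded. Choose all extension vertices in $A$, with at least $\sigma n-h$ choices each. This gives $\Omega(n^h)$ copies with $w'(K)\le h\sqrt\rho S\le(1-\rho)fS$, and (∗) applies. From now on there are fewer than $2t\sigma n$ vertices of type II.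

**Step 6: type I vertices form half-light pairs with almost all of $B$.** Let $x$ be of type I and let $X'\subset A$ be the set of $x'$ with $xx'$ non-light, $|X'|\ge\sigma n$. For $x'\in X'$ we have $|N(x,x')\cap B|\ge(d^*-\varepsilon-\sigma)n\ge|B|-2\sigma n$. So there are at most $2\sigma n|X'|$ non-edges $xx'y$ with $x'\in X'$, $y\in B$. Each $y\in B$ with $|N(x,y)\cap X'|<|X'|/2$ is in more than $|X'|/2$ of them, so there are at most $4\sigma n$ such $y$. Every other $y$ has $|N(x,y)\cap A|\ge\sigma n/2$. Thus all but at most $4\sigma n$ vertices $y\in B$ form half-light pairs with $x$.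

**Step 7: use the irregular edges to save one vertex of weight $S$.** As $\mathcal H$ is not $\alpha$-extremal and $|B|\le(d^*+\alpha)n$, more than $\alpha n^3$ edges are irregular. So there are more than $\frac\alpha2n^3$ edges $AAA$, or $t\ge5$ and there are more than $\frac\alpha2n^3$ edges $ABB$.

*Edges $AAA$.* The sum of $|N(x,x')\cap A|$ over $AA$-pairs exceeds $\frac{3\alpha}2n^3$, and non-light pairs contribute at most $\frac\sigma2n^3$. So at least $\alpha n^2$ $AA$-pairs are light, and at least $\alpha n^2-2t\sigma n^2\ge\frac\alpha2n^2$ of them consist of type I vertices. Choose such a pair $x_1x_2$, then $x_3,\dots,x_s$ of type I, then $y_1,\dots,y_r\in B_0$ forming half-light pairs with all $x_i$; there are linearly many choices each. Choose extension vertices in $A$ for $x_1x_2$ and all $x_iy_j$, and by (5.3) for the other pairs. The vertices in $A$ contribute at most $h\sqrt\rho S$, so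
$$w'(K)\le r(1+\rho^{1/4})S+\Big(\tbinom s2-1+\tbinom r2\Big)S+h\sqrt\rho S\le(f-1+h\rho^{1/4}+h\sqrt\rho)S\le(1-\rho)fS .$$

*Edges $ABB$, $t\ge5$, so $r\ge2$.* The sum of $|N(y,y')\cap A|$ over $BB$-pairs exceeds $\frac\alpha2n^3$, so at least $\frac\alpha4n^2$ $BB$-pairs are light, and at least $\frac\alpha4n^2-4\sqrt\rho n^2\ge\frac\alpha8n^2$ of them lie in $B_0$. Call $y\in B$ *bad* if it forms non-half-light pairs with more than $4\sqrt\sigma n$ type I vertices. By Step 6 there are at most $4\sigma n^2$ non-half-light pairs of a type I vertex and a vertex of $B$, so at most $\sqrt\sigma n$ vertices are bad. Choose a light pair $y_1y_2$ of non-bad vertices in $B_0$, then non-bad $y_3,\dots,y_r\in B_0$, then $x_1,\dots,x_s$ of type I forming half-light pairs with all $y_j$; since $\sqrt\sigma\ll\alpha$, there are at least $\frac\alpha{16}n^2$ choices for the pair and linearly many for each further vertex. Choose extension vertices in $A$ for $y_1y_2$ and all $x_iy_j$, and by (5.3) otherwise. Again $w'(K)\le(f-1+h\rho^{1/4}+h\sqrt\rho)S\le(1-\rho)fS$.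

Both give $\Omega(n^h)$ labelled copies, and (∗) finishes the proof. $\square$

## 7. Reachability and absorbing sets

In Sections 7–9 we assume $\delta_2(\mathcal H)\ge(\frac13-\frac1{100})n\ge0.32n$. Then there are $\Omega(n^h)$ copies of $K_t^+$: choose any core, then extension vertices greedily. Three rules produce reachable pairs; each $\beta'$ depends only on $t$ and the given constants.

* (F1) If for at least $\beta n$ vertices $w$ the pairs $u,w$ and $w,v$ are $(\beta,i)$- and $(\beta,j)$-reachable, then $u\neq v$ are $(\beta',i+j)$-reachable. Take $T=T_1\cup T_2\cup\{w\}$ with disjoint witnesses $T_1$ for $u,w$ and $T_2$ for $w,v$, avoiding $u,v$. Then $|T|=(i+j)h-1$; $T\cup\{u\}$ splits into $T_1\cup u$, $T_2\cup w$, and $T\cup\{v\}$ into $T_1\cup w$, $T_2\cup v$. Each set arises boundedly often.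
* (F2) $(\beta,i)$-reachable implies $(\beta',i+1)$-reachable: add a disjoint copy to $T$.
* (F3) If $|L(u)\cap L(v)|\ge\beta n^2$, then $u,v$ are $(\beta',1)$-reachable. Take $x_1x_2\in L(u)\cap L(v)$ as two core vertices and complete greedily, avoiding $u,v$, to a copy minus the extension vertex of $x_1x_2$. Either $u$ or $v$ can be that extension vertex.

**Lemma 7.1.** If $V$ is $(\beta,i)$-closed, then for each $\mu>0$ there is $\mu'>0$ (depending on $t,\beta,i,\mu$) such that, for $n$ large, there is $W\subset V$ with $|W|\le\mu n$, $h\mid|W|$, such that $\mathcal H[W\cup U]$ has a factor for each $U\subset V\setminus W$ with $|U|\le\mu'n$, $h\mid|U|$.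

*Proof.* **Step 1: every $h$-set has many absorbers.** Let $b=ih^2$. For an $h$-set $Q=\{q_1,\dots,q_h\}$ take a copy on $K=\{k_1,\dots,k_h\}$ and sets $T_j$ witnessing reachability of $q_j,k_j$, all disjoint from each other and from $Q$. Then $M=K\cup\bigcup T_j$ has $h+h(ih-1)=b$ vertices. Both $\mathcal H[M]$ (via the sets $T_j\cup k_j$) and $\mathcal H[M\cup Q]$ (via the sets $T_j\cup q_j$ and $K$) have factors. Call a $b$-set with these two properties an absorber of $Q$. There are $\Omega(n^h)$ choices of $K$ and $\Omega(n^{ih-1})$ of each $T_j$, and each $M$ arises boundedly often, so each $Q$ has at least $\beta''n^b$ absorbers.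

**Step 2: choose few absorbers at random.** Choose each $b$-set independently with probability $\theta n^{1-b}$, where $\theta\ll\beta'',\mu$ (so that $\theta\le\beta''/(16b^2)$ and $\theta\le\mu/(2b)$; we take $\beta''\le1$). The expected number of chosen sets is at most $\theta n$. There are at most $b^2n^{2b-1}$ intersecting pairs of $b$-sets, so the expected number of intersecting chosen pairs is at most $\theta^2b^2n$. Each $Q$ expects at least $\beta''\theta n$ chosen absorbers. By Chernoff and Markov, with positive probability at most $2\theta n$ sets are chosen, at most $4\theta^2b^2n$ pairs of them intersect, and each of the at most $n^h$ sets $Q$ has at least $\beta''\theta n/2$ chosen absorbers.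

**Step 3: clean up.** Delete one set from each intersecting pair, and all $M$ for which $\mathcal H[M]$ has no factor (these are not absorbers). Each $Q$ keeps at least $\frac{\beta''\theta n}2-4\theta^2b^2n\ge\frac{\beta''\theta n}4$ absorbers. Let $W$ be the union of the remaining sets, so $|W|\le2\theta bn\le\mu n$ and $h\mid|W|$. Let $\mu'=\beta''\theta/4$ (so $\mu'<\mu$). Given $U$, split it into at most $\mu'n/h$ sets of size $h$ and absorb them one by one into distinct absorbers; the unused sets $M$ have their own factors. $\square$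

## 8. At most three closed classes

**Lemma 8.1.** There is $\beta=\beta(t)>0$ such that, for $n$ large, $V$ has a partition $V_1\cup\dots\cup V_k$ with $k\le3$, $|V_i|\ge n/4$ and all $V_i$ $(\beta,16)$-closed.

*Proof.* **Step 1: a basic relation with many neighbors and no four independent vertices.** Write $u\,R_0\,v$ if $u\ne v$ and $|L(u)\cap L(v)|\ge n^2/1000$. As $|L(u)|\ge\frac{n-1}2\cdot0.32n$, four links have total size at least $0.64n^2-O(n)$, while there are at most $n^2/2$ pairs. A pair in $m\geq 1$ of the links is counted $m-1\le\binom m2$ times too often. So the six pairwise intersections have total size at least $0.64n^2-O(n)-0.5n^2\ge n^2/10$, and one is at least $n^2/60$. Hence among any four vertices two are $R_0$-related.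

For any $w$, with $\delta=\frac13-\frac1{100}$, count pairs consisting of $yz\in L(w)$ and $x\in N(y,z)$:
$$|L(w)|\,\delta n\le\sum_x|L(w)\cap L(x)|\le(|N_{R_0}(w)|+1)|L(w)|+n^3/1000 .$$
Since $|L(w)|\ge n^2/7$, we get $|N_{R_0}(w)|\ge\delta n-\frac{7n}{1000}-1\ge0.3n$.

**Step 2: a chain of relations.** Let $c=\frac1{100}$. By (F1)–(F3) there are $\beta_1>\dots>\beta_4>0$ depending only on $t$ such that, with $R_j$ ($1\le j\le4$) denoting $(\beta_j,2^j)$-reachability, for $0\le j\le3$ we have $R_j\subset R_{j+1}$, and any two distinct vertices with at least $cn$ common $R_j$-neighbors are $R_{j+1}$-related. (For $j=0$ use that $R_0$-related vertices are $(\beta',1)$-reachable by (F3).)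

Let $a_j$ be the largest number of pairwise $R_j$-unrelated vertices. Then $3\ge a_0\ge a_1\ge a_2\ge a_3\ge1$, so $a_j=a_{j+1}=:k$ for some $j\le2$. Fix this $j$.

**Step 3: cliques around representatives.** Let $v_1,\dots,v_k$ be pairwise $R_{j+1}$-unrelated. They are pairwise $R_j$-unrelated, and any two have fewer than $cn$ common $R_j$-neighbors. Every other vertex is $R_j$-related to some $v_i$, as $a_j=k$. Let $U_i$ consist of $v_i$ and all vertices that are $R_j$-related to $v_i$ and to no other $v_l$. Then $|U_i|\ge0.3n-2cn=0.28n$. Two vertices $w,w'\in U_i\setminus\{v_i\}$ are $R_j$-related, since otherwise $w,w'$ and the $v_l$ with $l\ne i$ would be $k+1$ pairwise $R_j$-unrelated vertices. So $U_i$ is an $R_j$-clique.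

**Step 4: distribute the rest.** A vertex outside $\bigcup U_i$ is a common $R_j$-neighbor of two of the $v_l$, so there are at most $3cn$ such vertices. Each has at least $0.3n-0.03n=0.27n$ $R_0$-neighbors in $\bigcup U_i$, hence at least $0.09n$ in some $U_i$; add it to one such class. Let $V_i$ be the resulting classes. An added $w\in V_i$ and $a\in U_i$ have at least $0.09n-1\ge cn$ common $R_j$-neighbors, so $w\,R_{j+1}\,a$. Two added $w,w'\in V_i$ have all of $U_i$ as common $R_{j+1}$-neighbors, so $w\,R_{j+2}\,w'$. Hence $V_i$ is $R_{j+2}$-closed, and $2^{j+2}\le16$, so (F2) gives the claim. $\square$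

## 9. Index vectors and a coloring modulo a prime

When can the classes of Lemma 8.1 be merged? For a partition $V=V_1\cup\dots\cup V_k$ the *index vector* of a set $K$ is $(|K\cap V_1|,\dots,|K\cap V_k|)$. For $\mu>0$ let $I_\mu$ be the set of index vectors attained by at least $\mu n^h$ labelled copies. Let $\mathbb Z_0^k=\{z\in\mathbb Z^k:\sum z_i=0\}$, and let $\Lambda_\mu\subset\mathbb Z_0^k$ be the subgroup generated by the differences of elements of $I_\mu$.

For example, in $P(A,B)$ with $|A|,|B|$ linear in $n$, every index vector $(g(a),\beta(a))$ is attained $\Omega(n^h)$ times. For $t=2$ these are $(0,3)$ and $(2,1)$; their difference generates $\{(2m,-2m)\}\ne\mathbb Z_0^2$. For $t=3$ they are $(0,6),(3,3),(4,2)$; the differences $(3,-3)$ and $(4,-4)$ generate $\mathbb Z_0^2$.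

**Lemma 9.1.** Let $V=V_1\cup\dots\cup V_k$, $k\le3$, with all $V_i$ $(\beta,i_0)$-closed and $|V_i|\ge n/4$, and let $\Lambda_\mu=\mathbb Z_0^k$. Then $V$ is $(\beta',i')$-closed, with $\beta',i'$ depending only on $t,\beta,i_0,\mu$.

*Proof.* Let $x\in V_i$, $y\in V_j$, $i\ne j$. As $e_i-e_j\in\Lambda_\mu$, we have $e_i-e_j=\sum_{v\in I_\mu}c_vv$ with integers $c_v$, $\sum c_v=0$, which can be bounded in terms of $h$ because there are finitely many possible sets $I_\mu$. Separating positive and negative coefficients, we get lists $\mathcal P,\mathcal Q$ of the same number $N_1$ of vectors of $I_\mu$ with $\sum\mathcal P=\sum\mathcal Q+e_i-e_j$. Choose disjoint copies realizing $\mathcal P$ and $\mathcal Q$, avoiding $x,y$. The $i$-th coordinate of $\sum\mathcal P$ is at least 1, so the $\mathcal P$-copies contain a vertex $p\in V_i$; similarly the $\mathcal Q$-copies contain a vertex $q\in V_j$. Since $\sum\mathcal P-e_i=\sum\mathcal Q-e_j$, the other vertices of the $\mathcal P$-copies can be matched with the other vertices of the $\mathcal Q$-copies, $p_l\leftrightarrow q_l$,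 within the same parts ($1\le l\le N_1h-1$).

Choose disjoint sets $T_x,T_y,T_l$ witnessing reachability of $(x,p)$, $(y,q)$, $(p_l,q_l)$, avoiding all other vertices. Let $T$ be the union of all these sets and all chosen copies. Then $|T|=2N_1h+(N_1h+1)(i_0h-1)\equiv-1\pmod h$. The set $T\cup x$ has the factor formed from $T_x\cup x$, the $\mathcal P$-copies, the $T_l\cup q_l$, and $T_y\cup q$. The set $T\cup y$ has the factor formed from $T_y\cup y$, the $\mathcal Q$-copies, the $T_l\cup p_l$, and $T_x\cup p$. There are $\Omega(n^{|T|})$ such $T$. Finitely many values $|T|$ occur, so by (F2) all pairs, also those within a part, are reachable with a common $i'$. $\square$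

If $\Lambda_\mu$ is a proper subgroup, we extract a coloring of the vertices. In the example $t=2$ above, $\mathbb Z_0^2/\Lambda_\mu\cong\mathbb Z_2$ and the coloring gives the two classes different colors in $\mathbb Z_2$.

**Lemma 9.2.** For every $\theta\in(0,10^{-5}]$ there is $\mu>0$ such that for $n$ large: if $V=V_1\cup\dots\cup V_k$, $k\in\{2,3\}$, $|V_i|\ge n/4$ and $\Lambda_\mu\ne\mathbb Z_0^k$, then there are a prime $q$, a map $c:V\to\mathbb Z_q$ constant on each $V_i$, and $\kappa\in\mathbb Z_q$ such that

* $c(V)=\mathbb Z_q$, $q\in\{2,3\}$, and $q\mid t-2$;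
* all but at most $\theta n^3$ edges $xyz$ satisfy $c(x)+c(y)+c(z)=\kappa$;
* $|c^{-1}(j)|\ge\delta_2(\mathcal H)-120\theta n$ for each $j\in\mathbb Z_q$.

*Proof.* Let $\mu\ll\mu_1\ll\mu_2\ll\mu_3\ll\theta$; none of these depends on $q$.

**Step 0: the coloring.** We want a coloring for which almost all copies have the same color sum. The group $\mathbb Z_0^k/\Lambda_\mu$ is nontrivial, finitely generated and abelian, so for some prime $q$ there is a nonzero homomorphism $\psi:\mathbb Z_0^k\to\mathbb Z_q$ vanishing on $\Lambda_\mu$. Put $c(v)=\psi(e_i-e_1)$ for $v\in V_i$. Then $c$ is zero on $V_1$ and not identically zero, as the $e_i-e_1$ generate $\mathbb Z_0^k$; so $c$ is not constant. Write $C=c(V)$, so $2\le|C|\le3$, and $c(K)=\sum_{v\in K}c(v)$. As there are $\Omega(n^h)$ labelled copies, $I_\mu\ne\emptyset$. If two copies have index vectors $v,v'\in I_\mu$, then their values $c(K)$ differ by $\sum_i(v_i-v_i')\psi(e_i-e_1)=\psi(v-v')=0$. There are at most $(h+1)^3$ index vectors, so for some $\varrho$ all but $(h+1)^3\mu n^h$ labelled copies have $c(K)=\varrho$. Call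 the exceptions *wrong*.

**Step 1: pairs get a color.** Call a pair $xy$ *ambiguous* if it has at least $\mu_1n$ neighbors in each of two different classes $c^{-1}(j),c^{-1}(j')$. Given an ambiguous ordered pair $(x_1,x_2)$, complete it in $\Omega(n^{h-3})$ ways to a copy minus the extension vertex of $x_1x_2$. For at least one of the two classes, every choice of that vertex in the class gives $c(K)\ne\varrho$. So each ambiguous ordered pair gives $\Omega(\mu_1n^{h-2})$ wrong copies, and as $\mu\ll\mu_1$ there are at most $\mu_1n^2$ ambiguous ordered pairs. For non-ambiguous $xy$ let $\mathrm{col}(xy)\in C$ be the unique value $j$ with $|N(x,y)\cap c^{-1}(j)|\ge\mu_1n$; it exists because there are at most three classes. All but at most $2\mu_1n$ neighbors $z$ of $xy$ have $c(z)=\mathrm{col}(xy)$.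

**Step 2: a linear equation for almost all cores.** For all but $\mu_2n^t$ ordered $t$-tuples the entries are distinct, all pairs are non-ambiguous, and
$$\sum_ic(x_i)+\sum_{i<j}\mathrm{col}(x_ix_j)=\varrho. \tag{9.1}$$
Indeed $O(n^{t-1})$ tuples have a repetition and at most $\binom t2\mu_1n^t$ contain an ambiguous pair. A non-ambiguous tuple violating (9.1) extends to $\Omega(n^{h-t})$ wrong copies, by choosing extension vertices with $c(z)=\mathrm{col}$; so there are $O(\mu n^t)$ of them.

**Step 3: the color of a pair splits as a sum.** Take independent random $x,x',y,y',z_3,\dots,z_t\in V$. With probability at least $1-4\mu_2$ the four tuples with first entry $x$ or $x'$, second entry $y$ or $y'$, and then $z_3,\dots,z_t$ are as in Step 2. Take the alternating sum of the four equations (9.1). Each term depending on at most one of the two choices cancels, and there remains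
$$\mathrm{col}(xy)-\mathrm{col}(x'y)-\mathrm{col}(xy')+\mathrm{col}(x'y')=0 .$$
By averaging, fix $x'=x_0,y'=y_0$ such that this holds, with all terms defined, for all but $5\mu_2n^2$ ordered pairs $(x,y)$. With $f_0(x)=\mathrm{col}(xy_0)$ and $g_0(y)=\mathrm{col}(x_0y)-\mathrm{col}(x_0y_0)$ we get $\mathrm{col}(xy)=f_0(x)+g_0(y)$ for these pairs. As $\mathrm{col}(xy)=\mathrm{col}(yx)$, for all but $10\mu_2n^2$ ordered pairs $g_0(x)-f_0(x)=g_0(y)-f_0(y)$. Fixing a suitable $y$, we see that $g_0-f_0$ equals a constant $\kappa_0$ for all but $10\mu_2n$ vertices. Hence for all but $15\mu_2n^2\le\mu_3n^2$ ordered pairs, the others being called *exceptional*, $\mathrm{col}(xy)$ is defined and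
$$\mathrm{col}(xy)=f_0(x)+f_0(y)+\kappa_0. \tag{9.2}$$
Where $f_0$ is undefined, set it to $0$.

**Step 4: a first relation between $c$ and $f_0$.** Compare (9.1) for $(x,y,z_3,\dots,z_t)$ and $(x',y,z_3,\dots,z_t)$, and use (9.2) for the $2(t-1)$ pairs consisting of $x$ or $x'$ and one of $y,z_3,\dots,z_t$. If all this is valid, then $c(x)+(t-1)f_0(x)=c(x')+(t-1)f_0(x')$. It fails with probability at most $2\mu_2+2(t-1)\mu_3\le3t\mu_3$, and the conclusion depends only on $(x,x')$. So it holds for all but $3t\mu_3n^2$ ordered pairs, and $c+(t-1)f_0$ equals a constant $\lambda'$ for all but $3t\mu_3n$ vertices.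

**Step 5: a second relation, from exchanging roles in an edge.** Consider ordered triples $(x,y,z)$ with $xyz\in\mathcal H$. For all but $\mu_3n^3+2\mu_1n^3\le2\mu_3n^3$ of them, $c(z)=\mathrm{col}(xy)=f_0(x)+f_0(y)+\kappa_0$. Exchanging $x$ and $z$: for all but $4\mu_3n^3$ of them also $c(x)=f_0(z)+f_0(y)+\kappa_0$. Subtracting, $c(z)+f_0(z)=c(x)+f_0(x)$. As each pair $xz$ has at least $n/4$ neighbors $y$, this equality holds for all but $16\mu_3n^2$ ordered pairs $(x,z)$ of distinct vertices, so $c+f_0$ equals a constant $\lambda$ for all but $16\mu_3n$ vertices.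

Inserting $f_0=\lambda-c$ in Step 4, $(t-2)c=(t-1)\lambda-\lambda'$ for all but $20t\mu_3n$ vertices, in particular for some vertex of each $V_i$. As $c$ takes two different values and $q$ is prime, $q\mid t-2$. Moreover, for all but $2\mu_3n^3+32\mu_3n^3\le\theta n^3$ ordered triples forming an edge, $c(z)=2\lambda-c(x)-c(y)+\kappa_0$, that is,
$$c(x)+c(y)+c(z)=\kappa:=2\lambda+\kappa_0. \tag{9.3}$$

**Step 6: the colors fill $\mathbb Z_q$ and the classes are large.** Let $a,b\in C$. There are at least $n^2/20$ ordered pairs $(x,y)$ with $x\ne y$, $c(x)=a$, $c(y)=b$, and at most $6\theta n^3$ ordered edges violating (9.3). So some such pair has at most $120\theta n$ violating neighbors; all its other neighbors $z$ have $c(z)=\kappa-a-b$. As $\delta_2(\mathcal H)>120\theta n$, this shows $\kappa-a-b\in C$ and $|c^{-1}(\kappa-a-b)|\ge\delta_2(\mathcal H)-120\theta n$. So $C+b\subset\kappa-C$ for each $b\in C$, and by cardinality $C+b=\kappa-C$. Thus $C+b=C+b'$ for all $b,b'\in C$, so $C$ is invariant under translation by some $b-b'\ne0$, which generates $\mathbb Z_q$. Hence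 $C=\mathbb Z_q$, $q=|C|\le3$, and $\kappa-a-b$ takes every value in $\mathbb Z_q$. $\square$

**Corollary 9.3.** Let $n$ be large.

(i) If $t$ is odd and either $t=3$, $\delta_2(\mathcal H)\ge(\frac13-\frac1{100})n$, or $t\ge5$, $\delta_2(\mathcal H)\ge0.35n$, then $V$ is $(\beta,i)$-closed with $\beta,i$ depending only on $t$.

(ii) If $t$ is even, $\delta_2(\mathcal H)\ge0.45n$ and $0<\theta\le10^{-5}$, then either $V$ is $(\beta,i)$-closed with $\beta,i$ depending only on $t,\theta$, or there is a partition $V=A\cup B$ with $|A|,|B|\ge n/3$ and at most $\theta n^3$ odd edges.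

*Proof.* Apply Lemma 8.1. If $k=1$, $V$ is closed. Otherwise take $\mu$ from Lemma 9.2 (with $\theta=10^{-5}$ in (i)). If $\Lambda_\mu=\mathbb Z_0^k$, Lemma 9.1 applies. Otherwise we have $q,c,\kappa$ as in Lemma 9.2. For $t=3$, $q\mid1$ is impossible. For $t\ne3$, $q=3$ is impossible, since three classes of size at least $0.35n-120\theta n>\frac n3$ do not fit into $V$. For $t$ odd, $q=2\nmid t-2$. So (i) holds. For $t$ even we have $q=2$; let $A=c^{-1}(1)$ if $\kappa=0$ and $A=c^{-1}(0)$ if $\kappa=1$, and $B=V\setminus A$. If $\kappa=0$, (9.3) says that an even number of the three vertices have color $1$; if $\kappa=1$, it says that an odd number have color $1$, hence an even number have color $0$. Either way (9.3) says exactly that $|\{x,y,z\}\cap A|$ is even. The classes have size at least $0.45n-120\theta n\ge\frac n3$. $\square$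

## 10. A factor, or a partition with few irregular edges

**Proposition 10.1.** Let $h\mid n$, $n$ large.

(a) $t$ even: for each $\alpha\in(0,10^{-5}]$ there is $\varepsilon_1\in(0,\alpha]$ such that if $\delta_2(\mathcal H)\ge(\frac12-\varepsilon_1)n$, then $\mathcal H$ has a factor, or there is a partition $V=A\cup B$, $|A|,|B|\ge n/3$, with at most $\alpha n^3$ odd edges.

(b) $t\ge3$ odd: for each $\alpha\in(0,10^{-5}]$ there is $\varepsilon_1\in(0,\alpha]$ such that if $\delta_2(\mathcal H)\ge(d^*-\varepsilon_1)n$, then $\mathcal H$ has a factor or is $\alpha$-extremal.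

*Proof.* Note $d^*=\frac13$ for $t=3$ and $d^*\ge\frac25$ for odd $t\ge5$. By Corollary 9.3 (with $\theta=\alpha$ in part (ii)) we may assume that $V$ is closed with constants independent of $n$. Apply Lemma 7.1 with a small $\mu$, giving $W$ and $\mu'$. Let $\mathcal H'=\mathcal H-W$ and $n'=n-|W|$, so $h\mid n'$.

(a) As $d^*<\frac12$, for $\varepsilon_1,\mu$ small $\delta_2(\mathcal H')\ge(\frac12-\varepsilon_1-\mu)n\ge d^*n'$. By Proposition 5.1 with $d=d^*$, $\nu=\frac1h$ and $\eta=\mu'/(2h)$, $\mathcal H'$ has a tiling leaving at most $2h\eta n'\le\mu'n$ vertices uncovered. Their number is divisible by $h$, and $W$ absorbs them.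

(b) Let $\varepsilon$ be given by Proposition 6.1 for $\alpha/2$, and let $\varepsilon_1=\min(\varepsilon/2,\alpha)$, $\mu\le\min(\varepsilon/4,\alpha/4)$. Then $\delta_2(\mathcal H')\ge(d^*-\varepsilon_1-\mu)n\ge(d^*-\varepsilon)n'$. Suppose $\mathcal H$ is not $\alpha$-extremal. Then $\mathcal H'$ is not $\alpha/2$-extremal: a witness $B$ for $\mathcal H'$ would have $|B|\le(d^*+\alpha)n$, and adding $W$ to $A$ we would get at most $\frac\alpha2n^3+\mu n^3\le\alpha n^3$ irregular edges in $\mathcal H$. Apply Proposition 6.1 to $\mathcal H'$ with $\eta=\mu'/(2h)$ and absorb the leftover. $\square$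

## 11. Cleaning the partition

From here on we are in the close case. Let $b^*=\frac12$ for $t$ even and $b^*=d^*\ge\frac13$ for $t$ odd. Let $\alpha>0$ be sufficiently small in terms of $t$, $\theta=100\alpha$, $\tau=\theta^{1/3}$, let $\varepsilon_1\le\alpha$ come from Proposition 10.1, and let $\delta_2(\mathcal H)\ge(b^*-\varepsilon_1)n$. Suppose $\mathcal H$ has a partition $(A,B)$ as in Proposition 10.1(a), respectively is $\alpha$-extremal via $(A,B)$. So at most $\alpha n^3$ edges are irregular.

**Claim 11.1.** $|B|-(b^*-\varepsilon_1)n\le12\alpha n$, $\big||B|-b^*n\big|\le\theta n$, and at most $\theta n^3$ regular triples are non-edges.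

*Proof.* In all cases $|A|\ge\frac n3$, so $\binom{|A|}2\ge\frac{n^2}{20}$. Summing over $AA$-pairs and using $\sum|N(x,y)\cap A|=3e(AAA)\le3\alpha n^3$,
$$\tbinom{|A|}2(b^*-\varepsilon_1)n-3\alpha n^3\le\sum_{AA}|N(x,y)\cap B|=e(AAB)\le\tbinom{|A|}2|B|, \tag{11.1}$$
so $|B|\ge(b^*-\varepsilon_1)n-60\alpha n$. For $t$ odd $|B|\le(b^*+\alpha)n$ by definition. For $t$ even we sum over $AB$-pairs and use $\sum|N(x,y)\cap B|=2e(ABB)\le2\alpha n^3$. This gives $|A||B|(\frac12-\varepsilon_1)n-2\alpha n^3\le|A||B||A|$. As $|A||B|\ge\frac29n^2$, we get $|A|\ge(\frac12-\varepsilon_1)n-9\alpha n$. In both cases $|B|-(b^*-\varepsilon_1)n\le12\alpha n$ and $\big||B|-b^*n\big|\le61\alpha n\le\theta n$.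

By (11.1) the number of missing triples $AAB$ is at most $\binom{|A|}2\big(|B|-(b^*-\varepsilon_1)n\big)+3\alpha n^3\le9\alpha n^3$. For $t\ne3$, $ABB$ is irregular, so summing over $BB$-pairs gives $3e(BBB)\ge\binom{|B|}2(b^*-\varepsilon_1)n-\alpha n^3$, and the number of missing triples $BBB$ is at most $\frac13\big[\binom{|B|}2\big(|B|-(b^*-\varepsilon_1)n\big)+\alpha n^3\big]\le3\alpha n^3$. In total at most $12\alpha n^3\le\theta n^3$. $\square$

Next we sort the vertices by their links. Call a pair *monochromatic* if it is of type $AA$ or, when $t\ne3$, of type $BB$. For $v\in V$ let $p(v)$, $q(v)$ be the number of pairs in $L(v)$ of type $AB$, respectively monochromatic. Let $m_A(v)$, $m_B(v)$ be the number of pairs avoiding $v$ and not in $L(v)$ of type $AB$, respectively monochromatic. A vertex that behaves like one of $A$ should have $q$ and $m_A$ small, and one that behaves like $B$ should have $p$ and $m_B$ small. The codegree links these conditions: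

$$q(v)\le\tau n^2\ \Longrightarrow\ m_A(v)\le5\tau n^2; \tag{11.2}$$
$$t\text{ even and }p(v)\le\tau n^2\ \Longrightarrow\ m_B(v)\le5\tau n^2. \tag{11.3}$$

*Proof of (11.2).* We have $m_A(v)\le|A||B|-\sum_{a\in A\setminus v}|N(v,a)\cap B|$, and $|N(v,a)\cap B|\ge(b^*-\varepsilon_1)n-|N(v,a)\cap A|$. As $\sum_{a\in A\setminus v}|N(v,a)\cap A|\le2q(v)$, we get $m_A(v)\le|A|\big(|B|-(b^*-\varepsilon_1)n\big)+n+2\tau n^2\le12\alpha n^2+n+2\tau n^2\le5\tau n^2$.

*Proof of (11.3).* The number of missing $AA$-pairs is $\frac12\sum_{a\in A\setminus v}\big(|A\setminus v|-1-|N(v,a)\cap A|\big)$, where $|N(v,a)\cap A|\ge(\frac12-\varepsilon_1)n-|N(v,a)\cap B|$ and $\sum_{a\in A\setminus v}|N(v,a)\cap B|=p(v)\le\tau n^2$. So it is at most $\frac12\big[|A|(|A|-(\frac12-\varepsilon_1)n)+n+\tau n^2\big]$. The same holds for $BB$. By Claim 11.1 both $|A|$ and $|B|$ are at most $(\frac12+\theta)n$, so $m_B(v)\le2\theta n^2+n+\tau n^2\le5\tau n^2$.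

Define
$$A^\circ=\{v:q(v)\le\tau n^2\},\qquad B^\circ=\{v:m_B(v)\le5\tau n^2\},\qquad E=V\setminus(A^\circ\cup B^\circ).$$
There are at least $n^2/5$ monochromatic pairs avoiding $v$ (for $t=3$, $|A|\approx\frac23n$ and $\frac12\cdot\frac49>\frac15$; otherwise there are about $\frac{|A|^2+|B|^2}2\ge\frac{n^2}4$). Their number is $q(v)+m_B(v)$, so $A^\circ\cap B^\circ=\emptyset$. If $v\in A$, each pair counted by $q(v)$ forms an irregular edge with $v$; so $\sum_{v\in A}q(v)\le3\theta n^3$. If $v\in B$, each pair counted by $m_B(v)$ forms a regular non-edge with $v$; so $\sum_{v\in B}m_B(v)\le3\theta n^3$. Hence $|A\setminus A^\circ|,|B\setminus B^\circ|\le3(\theta/\tau)n=3\tau^2n$. As $A^\circ\cap B\subset B\setminus B^\circ$ and $B^\circ\cap A\subset A\setminus A^\circ$, the new classes agree with the old ones outside a set of at most $6\tau^2n$ vertices, which touches at most $6\tau^2n^2$ pairs. Let $\mathcal M=\binom{A^\circ}2\cup\binom{B^\circ}2$ if $t\ne3$ and $\mathcal M=\binom{A^\circ}2$ if $t=3$. For $\tau$ small: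

* (a) If $v\in A^\circ$, at most $6\tau n^2$ pairs of $A^\circ\times B^\circ$ avoiding $v$ are not in $L(v)$, by (11.2).
* (b) If $v\in B^\circ$, at most $6\tau n^2$ pairs of $\mathcal M$ avoiding $v$ are not in $L(v)$.
* (c) If $v\in E$, $L(v)$ has at least $\tau n^2/2$ pairs in $\mathcal M$, since $q(v)>\tau n^2$; if $t$ is even it also has at least $\tau n^2/2$ pairs in $A^\circ\times B^\circ$, since $m_B(v)>5\tau n^2$ forces $p(v)>\tau n^2$ by (11.3).
* (d) $|E|\le6\tau^2n$, $\big||B^\circ|-b^*n\big|\le7\tau^2n$, $\big||A^\circ|-(1-b^*)n\big|\le13\tau^2n$, and $|A^\circ|,|B^\circ|\ge0.3n$. (Here $\big||B^\circ|-|B|\big|\le3\tau^2n$ and $\theta=\tau^3$.)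

From now on even, odd, regular and irregular for triples in $A^\circ\cup B^\circ$ refer to $(A^\circ,B^\circ)$. Vertices of $A^\circ\cup B^\circ$ are *good*. A regular triple through a vertex of $A^\circ$ consists of it and a pair of $A^\circ\times B^\circ$; one through a vertex of $B^\circ$ consists of it and a pair of $\mathcal M$. So by (a) and (b)
$$\text{a good vertex lies in at most }6\tau n^2\text{ regular non-edges with good vertices,} \tag{11.4}$$
and in total there are at most $6\tau n^3$ such non-edges.

Good vertices $x,u$ (not both in $B^\circ$ if $t=3$) are *friends* if at least $n/10$ good $z$ give regular edges $xuz$. For such a pair at least $0.3n-2$ good $z$ make $xuz$ a regular triple. So a non-friend $u$ of $x$ contributes at least $n/6$ regular non-edges at $x$, each counted at most twice. By (11.4), each good vertex has at most $72\tau n$ non-friends among the vertices for which friendship is defined.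

## 12. Placing single copies, and covering exactly

Call $a$ *admissible* if $0\le a\le t$ and, for $t=3$, $a\in\{2,3\}$. A *regular copy of kind $a$* is a copy of good vertices with exactly $a$ core vertices in $A^\circ$ and all edges even. By (1.2) it has $g(a)$ vertices in $A^\circ$ and $\beta(a)$ in $B^\circ$. For $t=3$ and $a\in\{2,3\}$ there is at most one core vertex in $B^\circ$, so all its edges are of type $AAB$, i.e. regular in the sense for $t=3$.

The next lemma lets us put any prescribed edge with two good vertices into a copy that is otherwise regular.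

**Lemma 12.1.** Let $F\subset V$, $|F|\le n/20$, $a$ admissible, $b=t-a$.

(i) There is a regular copy of kind $a$ outside $F$.

(ii) If $x_1x_2z\in\mathcal H$ with $x_1,x_2$ good, $|\{x_1,x_2\}\cap A^\circ|\le a$ and $|\{x_1,x_2\}\cap B^\circ|\le b$, then there is a copy with core vertices $x_1,x_2$, extension vertex $z$ for $x_1x_2$, exactly $a$ core vertices in $A^\circ$ and $b$ in $B^\circ$, all other vertices good and outside $F\cup\{z\}$, and all edges other than $x_1x_2z$ regular. The vertices other than $z$ of such a copy number $g(a)$ in $A^\circ$ and $\beta(a)-1$ in $B^\circ$ if $x_1,x_2$ are on the same side, and $g(a)-1$ in $A^\circ$ and $\beta(a)$ in $B^\circ$ if they are on opposite sides.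

*Proof.* Choose the remaining core vertices one by one from the required side, outside $F$, as friends of all previous core vertices: at least $0.3n-\frac n{20}-72t\tau n-h>0$ choices. For $t=3$ at most one core vertex is in $B^\circ$, so friendship is defined for all pairs concerned. The vertices $x_1,x_2$ in (ii) need not be friends. Then choose distinct extension vertices for the remaining core pairs, which are pairs of friends: at least $\frac n{10}-\frac n{20}-h>0$ choices each. The counts in (ii) are those of (1.2) without the extension vertex of $x_1x_2$, which in a regular copy would be in $B^\circ$ for a same-side pair and in $A^\circ$ for an opposite-side pair. $\square$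

To cover everything at the end we need perfect matchings in nearly complete $h$-partite hypergraphs.

**Lemma 12.2.** Let $\epsilon_h=\frac1{(h+2)4^h}$, $m$ large. An $h$-partite $h$-graph with parts of size $m$ in which every vertex has degree at least $(1-\epsilon_h)m^{h-1}$ has a perfect matching.

*Proof.* Let $M$ be a maximum matching and suppose $|M|=k<m$. An uncovered vertex forms no edge with other uncovered vertices, so $(m-k)^{h-1}\le\epsilon_hm^{h-1}$, which gives $k\ge m/2$. Let $u_i$ be an uncovered vertex of part $i$. Choose an ordered $h$-tuple $(E_1,\dots,E_h)$ of distinct edges of $M$ uniformly at random, and put formally $E_0=\{u_1,\dots,u_h\}$. For $j\in\mathbb Z_{h+1}$ let $f_j$ consist, for each $i=1,\dots,h$, of the vertex of part $i$ in $E_{j-i}$, with indices modulo $h+1$. For fixed $i$, $j-i$ runs through all residues, so $f_0,\dots,f_h$ partition $E_0\cup\dots\cup E_h$. For fixed $j$, the indices $j-i$ are all residues except $j$. So for $j\ne0$ the set $f_j$ contains exactly $u_j$ from $E_0$ and its other vertices come from distinct random edges,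 while $f_0$ contains no $u_i$ and its vertices come from distinct random edges.

As $k-h\ge m/4$, there are at least $(m/4)^{h-1}$ equally likely outcomes for $f_j$, $j\ne0$, of which at most $\epsilon_hm^{h-1}$ are non-edges; and at least $(m/4)^h$ for $f_0$, of which at most $\epsilon_hm^h$ are non-edges. So each $f_j$ is a non-edge with probability at most $4^h\epsilon_h$. Since $(h+1)4^h\epsilon_h<1$, some choice makes all $f_j$ edges, and replacing $E_1,\dots,E_h$ by $f_0,\dots,f_h$ enlarges $M$, a contradiction. $\square$

**Lemma 12.3.** Let $C_0=t(t+1)(t+2)$ and $\tau\ll1$. Let $X\subset A^\circ$, $Y\subset B^\circ$ and let $m_a$ ($a$ admissible) be integers, each $0$ or at least $n/C_0$, with $\sum_am_ag(a)=|X|$ and $\sum_am_a\beta(a)=|Y|$. Then $\mathcal H[X\cup Y]$ has a factor.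

*Proof.* For each $a$ with $m_a>0$ assign to each of the $h$ slots of a regular copy of kind $a$ a set of $m_a$ vertices from the side ($X$ or $Y$) prescribed for that slot. By the two equations this can be done so that $X\cup Y$ is partitioned. For fixed $a$ consider the $h$-partite $h$-graph of transversals of the $h$ sets in which all $\binom t2$ prescribed triples are edges of $\mathcal H$. All prescribed triples are regular. Fix a vertex $v$ and a prescribed triple of slots. If $v$'s slot belongs to it, then by (11.4) at most $6\tau n^2m_a^{h-3}$ transversals through $v$ fail at this triple. If not (possible only for $t\ge3$), at most $6\tau n^3m_a^{h-4}$ fail. As $n\le C_0m_a$, the number of transversals containing $v$ that fail is at most $\binom t2\,6\tau C_0^3m_a^{h-1}\le\epsilon_hm_a^{h-1}$. Lemma 12.2 gives $m_a$ disjoint copies covering these slots. Do this for each $a$. $\square$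

## 13. Even $t$: correcting one parity

Let $t\ge2$ be even, fix $\alpha$ small and $\varepsilon=\varepsilon_1$, and let $\delta_2(\mathcal H)\ge(\frac12-\varepsilon)n$.

**Proof of Theorem 2(a).** If a partition as stated exists, all edges are even with respect to it, every copy meets $A$ in an even number of vertices, $|A|$ is odd, and there is no factor. For the other assertions we may assume that Proposition 10.1(a) does not give a factor. So we are in the situation of Sections 11 and 12.

**Step 1: cover $E$ and make the number of remaining vertices of $A^\circ$ even.** We remove few disjoint copies as follows.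

* *$E\ne\emptyset$.* For each $v\in E$ in turn pick a pair $x_1x_2\in L(v)$ of good vertices, disjoint from all used vertices, and a copy by Lemma 12.1(ii) with $z=v$, avoiding $E\setminus\{v\}$ and the used vertices. Take $a=2$ if the pair is in $A^\circ$, $a=0$ if it is in $B^\circ$, and $a=1$ if it is crossing. This is possible by (c): at most $7h\tau^2n$ vertices are to be avoided, they touch at most $7h\tau^2n^2$ pairs, and $7h\tau^2<\tau/2$. As $v\notin A^\circ$, the copy uses $g(a)$ vertices of $A^\circ$, an even number, for a same-side pair, and $g(1)-1=t-1$, an odd number, for a crossing pair. Both kinds of pairs are available by (c). Use this freedom for the last $v$ to make the number of remaining vertices of $A^\circ$ even.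
* *$E=\emptyset$, $|A^\circ|$ even.* Remove nothing.
* *$E=\emptyset$, $|A^\circ|$ odd, and there is an odd edge with respect to $(A^\circ,B^\circ)$.* It has type $AAA$ or $ABB$. Write it as $x_1x_2z$ with $z\in A^\circ$ and a same-side pair $x_1x_2$. By Lemma 12.1(ii) with $a=2$ or $a=0$ it lies in a copy all of whose other edges are even. That copy has $g(a)+1$ vertices in $A^\circ$, an odd number. Remove it.
* *$E=\emptyset$, $|A^\circ|$ odd, all edges even.* Then $(A^\circ,B^\circ)$ is a partition as stated. For the claim on $N-1$ copies, delete an arbitrary $h$-set $Q$ with $|Q\cap A^\circ|$ odd.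

Now good sets $X\subset A^\circ$, $Y\subset B^\circ$ remain, $|X|$ is even, $h$ divides $|X|+|Y|$, and at most $7h\tau^2n$ vertices were removed.

**Step 2: adjust $|X|$ modulo $G$.** We want to cover $X\cup Y$ by copies of kinds $\frac t2$ and $0$, and for that $|X|$ must be divisible by $G=g(\frac t2)=\frac t2(\frac t2+1)$. This $G$ is even. Since $t$ is even, $\gcd(g(1),g(2))=\gcd(t,2(t-1))=2$. So there are $c_1,c_2\in\{0,\dots,G-1\}$ with $c_1t+2c_2(t-1)\equiv|X|\pmod G$. Remove $c_1$ regular copies of kind 1 and $c_2$ of kind 2 by Lemma 12.1(i).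

**Step 3: cover the rest exactly.** For the remaining $X',Y'$ put $m_{t/2}=|X'|/G$ and $m_0=(|X'|+|Y'|)/h-m_{t/2}$. As $g(0)=0$, $\beta(0)=h$ and $\beta(\frac t2)=h-G$, we have $\sum m_ag(a)=m_{t/2}G=|X'|$ and $\sum m_a\beta(a)=m_{t/2}(h-G)+m_0h=|X'|+|Y'|-|X'|=|Y'|$. By (d), $|X'|=\frac n2+O(h\tau^2n)$, so $m_{t/2}\ge\frac n{3G}\ge\frac n{C_0}$ and, as $\frac1{2G}=\frac2{t(t+2)}$,
$$m_0\ge n\Big(\frac2{t(t+1)}-\frac2{t(t+2)}\Big)-O(h\tau^2n)=\frac{2n}{t(t+1)(t+2)}-O(h\tau^2n)\ge\frac n{C_0}.$$
Lemma 12.3 covers $X'\cup Y'$. In the first three cases of Step 1 we obtain a factor, and in the last case $N-1$ copies. In particular there is a factor whenever no partition as stated exists. $\square$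

**Proof of Theorem 1 for even $t$.** Let $\delta_2(\mathcal H)\ge1+\max_{a\text{ odd}}\min(a-1,n-a-2)\ge\frac{n-3}2\ge(\frac12-\varepsilon)n$. Suppose a partition with $|A|$ odd and all edges even exists. If $|B|\le1$, then $AA$-pairs have codegree at most 1, which is impossible. If $|B|\ge2$, then $AB$-pairs have codegree at most $|A|-1$ and $BB$-pairs at most $|B|-2$, so $\delta_2(\mathcal H)\le\min(|A|-1,n-|A|-2)$, a contradiction. So by Theorem 2(a) there is a factor. With the lower bound of Section 2 this proves Theorem 1 for even $t$. $\square$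

## 14. Odd $t$: correcting the count in $B$

For $t=3$ we shall need disjoint edges inside $A^\circ$.

**Lemma 14.1.** Let $k\ge1$. A 3-graph $\mathcal G$ on at least $9k$ vertices with $\delta_2(\mathcal G)\ge k$ has a matching of size $k$.

*Proof.* Let $M$ be a maximum matching and suppose $|M|=p<k$. At least $9k-3p\ge6p+2$ vertices are uncovered; choose $3p+1$ disjoint pairs of them. All neighbors of each pair are in $V(M)$, and there are at least $k\ge p+1$ of them. So $p\ge1$, and for each chosen pair some edge of $M$ contains two of its neighbors. There are $3p$ choices of two vertices in an edge of $M$, so for two chosen pairs $P,P'$ we get the same $\{u,u'\}\subset e\in M$. Replacing $e$ by $P\cup\{u\}$ and $P'\cup\{u'\}$ enlarges $M$, a contradiction. $\square$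

**Proof of Theorem 2(b).** Let $t\ge3$ be odd. Fix $\alpha$ small and $\varepsilon=\varepsilon_1$. Let $\delta=\delta_2(\mathcal H)\ge(d^*-\varepsilon)n$ and $N_0=\min\{N,\lfloor(\delta+c_t)/f\rfloor\}$. By Proposition 10.1(b) we may assume that we are in the situation of Sections 11 and 12.

**Step 0: the discrepancy $k$.** We aim at $N_0$ disjoint copies, and copies of kind $s$ use exactly $f$ vertices outside $A^\circ$. Put $B^+=V\setminus A^\circ=B^\circ\cup E$ and $k=fN_0-|B^+|$; this measures how far $|B^+|$ is from the ideal value. If $N_0<N$, then $fN_0\ge\delta+c_t-f$; hence $f(N-N_0)\le\varepsilon n+f$ in all cases. As $fN=d^*n$ and $\varepsilon\le\theta=\tau^3$, (d) gives $|k|\le\varepsilon n+f+7\tau^2n+6\tau^2n\le15\tau^2n$. Recall $t=2s-1$, $r=s-1$, $\beta(s)=s(s-1)=f$, and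
$$\beta(s+1)=\tbinom{s+1}2+\tbinom{s-1}2=s^2-s+1=f+1 .$$
Both $s$ and $s+1\le t$ are admissible; for $t=3$ they are $2$ and $3$.

**Step 1: remove $|k|$ copies that correct the count.** Each should use $f-1$ vertices of $B^+$ if $k>0$, and $f+1$ if $k<0$.

*If $k\ge1$ and $t\ge5$:* each pair in $B^\circ$ has at most $|B^+|-2$ neighbors in $B^+$, hence at least $\delta+2-|B^+|\ge fN_0-|B^+|=k$ neighbors in $A^\circ$. Choose $k$ disjoint pairs in $B^\circ$ and greedily distinct neighbors $z_1,\dots,z_k\in A^\circ$ for them, one for each pair. By Lemma 12.1(ii) with $a=s$ (possible as $r\ge2$) extend these $k$ edges, each pair in the core and $z_j$ as its extension vertex, to disjoint copies avoiding $E$ and all the other chosen pairs and vertices. Each has exactly $\beta(s)-1=f-1$ vertices in $B^+$.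

*If $k\ge1$ and $t=3$:* each pair in $A^\circ$ has at least $\delta-|B^+|\ge fN_0-|B^+|=k$ neighbors in $A^\circ$, and $|A^\circ|\ge9k$. By Lemma 14.1 there are $k$ disjoint edges inside $A^\circ$. Write each as $x_1x_2z$ and extend them by Lemma 12.1(ii) with $a=s=2$ to disjoint copies avoiding $E$ and the other chosen edges. Each has exactly $\beta(2)-1=1=f-1$ vertices in $B^+$.

*If $k<0$:* by Lemma 12.1(i) choose $|k|$ disjoint regular copies of kind $s+1$. Each has $f+1$ vertices in $B^+$.

Here the constants $c_t$ enter: a $BB$-pair has two vertices of $B^+$ that cannot be its neighbors, an $AA$-pair has none.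

**Step 2: cover $E$ without changing the balance.** For each $v\in E$ choose by (c) a pair of $L(v)$ in $\mathcal M$ avoiding all used vertices, and extend by Lemma 12.1(ii) with $z=v$, $a=s$, avoiding $E\setminus\{v\}$ and used vertices. This is allowed: for $t\ge5$ because $s,r\ge2$; for $t=3$ because the pair lies in $A^\circ$ and $s=2$. The copy has $(\beta(s)-1)+1=f$ vertices in $B^+$, the last one being $v$. At most $30h\tau^2n$ vertices are to be avoided in total, and $30h\tau^2<\tau/2$.

**Step 3: cover the rest exactly.** Let $N_0'=N_0-|k|-|E|$. The number of remaining vertices of $B^+$, all of them in $B^\circ$, is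
$$fN_0-k-k(f-1)-f|E|=fN_0'\quad(k\ge0),\qquad fN_0+|k|-|k|(f+1)-f|E|=fN_0'\quad(k<0).$$
The number of remaining vertices of $A^\circ$ is
$$n-h(|k|+|E|)-fN_0'\ge hN_0-h(|k|+|E|)-fN_0'=(h-f)N_0',$$
with equality if $N_0=N$. Discard the excess. Since $g(s)=h-f$ and $\beta(s)=f$, Lemma 12.3 with $m_s=N_0'\ge\frac n{2h}\ge\frac n{C_0}$ as the only non-zero $m_a$ covers the remaining vertices by $N_0'$ copies. Altogether there are $|k|+|E|+N_0'=N_0$ disjoint copies. With the sharpness shown in Section 2 this proves Theorem 2(b). $\square$

**Proof of Theorem 1 for odd $t$.** Let $\delta_2(\mathcal H)\ge fN-c_t=\frac{t-1}{2t}n-c_t$; this is $\frac n3$ for $t=3$ and $\frac{t-1}{2t}n-2$ for $t\ge5$. Since $fN-c_t\ge(d^*-\varepsilon)n$ for large $n$, Theorem 2(b) applies, and $\lfloor(\delta_2(\mathcal H)+c_t)/f\rfloor\ge N$. So $N_0=N$ and there is a factor. With the lower bounds of Section 2, $\delta(n,3)=\frac n3$ and $\delta(n,t)=\frac{t-1}{2t}n-2$ for odd $t\ge5$. $\square$
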